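# A connected normal space with no quotient arc

Throughout, $I=[0,1]$, $\mathfrak c=2^\omega$, "countable" includes finite, and we work in ZFC. For $A\subseteq B$ and $z\in I^B$ we write $z|A$ for the restriction of $z$ to $A$. The power $I^\emptyset$ is a one-point space, whose point is the empty function $\emptyset$.

## 1. Urysohn's lemma gives a surjection; is it a quotient map?

A continuous surjection $f\colon X\to Y$ is a *quotient map* if a set $C\subseteq Y$ is closed whenever $f^{-1}(C)$ is closed. A space $X$ *collapses to an arc* if there is a quotient map $X\to[0,1]$; equivalently, some quotient space of $X$ is homeomorphic to $[0,1]$.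

The following conjecture is stated in Michał Ryszard Wójcik, "Which connected spaces have a quotient homeomorphic to an arc", arXiv:1410.6655 (2014): *each infinite connected normal Hausdorff space collapses to an arc.* The word "infinite" only excludes trivial cases: a finite Hausdorff space is discrete, so if it is connected it has at most one point.

The first guess is that the conjecture is true. Half of a proof is immediate. Take two points $a\ne b$ of $X$. By Urysohn's lemma there is a continuous $f\colon X\to[0,1]$ with $f(a)=0$ and $f(b)=1$. The image $f(X)$ is connected, so $f(X)=[0,1]$. A continuous surjection therefore always exists, and we only have to ask whether it is a quotient map.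

*Compact spaces.* If $X$ is compact and $C\subseteq X$ is closed, then $f(C)$ is compact, hence closed. So $f$ is a closed map, and a closed continuous surjection is a quotient map: if $f^{-1}(C)$ is closed, so is $C=f(f^{-1}(C))$. The guess is right for compact spaces.

*The real line.* Let $f\colon\mathbb R\to[0,1]$ be any continuous surjection. Some compact interval $K$ contains a zero of $f$ and a point where $f=1$, so $f(K)=[0,1]$, and $f|K$ is a quotient map by the compact case. The next lemma then shows that $f$ itself is a quotient map.

**Lemma 1.** Let $f\colon X\to[0,1]$ be continuous and let $F\subseteq X$ be a subspace such that $f|F\colon F\to[0,1]$ is a quotient map. Then $f$ is a quotient map.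

*Proof.* $f$ is onto because $f|F$ is. If $f^{-1}(C)$ is closed in $X$, then $(f|F)^{-1}(C)=F\cap f^{-1}(C)$ is closed in $F$, so $C$ is closed. $\square$

*A surjection that is not a quotient map.* Let
$$X=\{(0,0)\}\cup\{(x,\sin(1/x)):0<x\le1\}\subseteq\mathbb R^2 .$$
$X$ is connected, since the graph is connected and $(0,0)$ is in its closure; it is normal, since it is metrizable. The projection $p(x,y)=x$ is a continuous bijection onto $[0,1]$. Put $x_n=1/(2\pi n+\pi/2)$ for $n\ge 1$. Then $p^{-1}(\{x_n:n\ge 1\})=\{(x_n,1):n\ge 1\}$ is closed in $X$, because its only limit point in the plane is $(0,1)\notin X$. But $\{x_n\}$ is not closed in $[0,1]$, because $x_n\to0$. So $p$ is not a quotient map.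

The space itself still collapses: $f(x,y)=\max(0,2x-1)$ maps the compact arc $\{(x,y)\in X:x\ge\frac12\}$ homeomorphically onto $[0,1]$, and Lemma 1 applies. Only this one map was bad.

The example shows exactly how a surjection can fail: a sequence $t_n\to t$ whose preimage is closed although $\{t_n\}$ is not. To refute the conjecture we need a space in which this happens for *every* continuous surjection. By Lemma 1 such a space contains no compact set that some continuous $f\colon X\to[0,1]$ maps onto $[0,1]$, so it cannot be one of the spaces we can draw. It does exist.

**Theorem A.** For every infinite cardinal $\lambda$ with $\lambda^\omega=\lambda$ (for example $\lambda=\mathfrak c$) there is a connected normal Hausdorff ccc space $X$ with $|X|=\lambda$ such that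

* any two disjoint nowhere dense subsets of $X$ are separated by a continuous function $X\to I$; in particular every nowhere dense set is closed;
* no continuous map $X\to[0,1]$ is a quotient map, i.e. $X$ does not collapse to an arc.

So the conjecture is false. Sections 2–7 prove Theorem A. Sections 8 and 9 prove a stronger statement about quotients of $X$ and several positive results, among them that $\mathfrak c$ is the least possible cardinality of a counterexample.

## 2. Separating nowhere dense sets is enough

Recall that $N\subseteq X$ is *nowhere dense* if $\operatorname{cl}N$ has empty interior. Finite unions of nowhere dense sets are nowhere dense. A space is *ccc* if every family of pairwise disjoint nonempty open sets is countable. For instance $\mathbb R$ is ccc, since each open set in such a family contains its own rational; an uncountable discrete space is not. Two sets $Z_0,Z_1$ are *separated by a continuous function* if some continuous $g\colon X\to I$ is $0$ on $Z_0$ and $1$ on $Z_1$.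

The first lemma says when the preimage of a convergent sequence is small. It is stated for a general target because we shall use it twice.

**Lemma 2.** Let $f\colon X\to Y$ be continuous. Let $y$ and $y_n$ ($n\in\omega$) be distinct points of $Y$ such that $S=\{y_n:n\in\omega\}\cup\{y\}$ is closed in $Y$ and each $y_n$ is isolated in $S$. If $f^{-1}(y)$ and all $f^{-1}(y_n)$ have empty interior and $f^{-1}(y)$ is closed, then $N=f^{-1}(\{y_n:n\in\omega\})$ is nowhere dense.

*Proof.* Suppose $U\neq\emptyset$ is open and $U\subseteq\operatorname{cl}N$. Since $f^{-1}(S)$ is closed and contains $N$, we have $U\subseteq f^{-1}(S)$. As $f^{-1}(y)$ is closed with empty interior, $U'=U\setminus f^{-1}(y)$ is open and nonempty. Pick $x\in U'$; then $f(x)=y_m$ for some $m$. Choose an open $J\subseteq Y$ with $J\cap S=\{y_m\}$. The set $U'\cap f^{-1}(J)$ is open, contains $x$, and is contained in $f^{-1}(S)\cap f^{-1}(J)=f^{-1}(y_m)$, which has empty interior. This is a contradiction. $\square$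

**Lemma 3.** If $X$ is ccc and every nowhere dense subset of $X$ is closed, then no continuous map $X\to[0,1]$ is a quotient map.

*Proof.* A quotient map is surjective, so let $f\colon X\to[0,1]$ be a continuous surjection. The sets $\operatorname{int}f^{-1}(t)$ are pairwise disjoint and open, so by ccc the set $T=\{t:\operatorname{int}f^{-1}(t)\ne\emptyset\}$ is countable. Choose $t\in[0,1]\setminus T$ and distinct $t_n\in[0,1]\setminus(T\cup\{t\})$ with $t_n\to t$. The set $S=\{t_n:n\in\omega\}\cup\{t\}$ is closed and each $t_n$ is isolated in it. By Lemma 2, $f^{-1}(\{t_n:n\in\omega\})$ is nowhere dense, hence closed by hypothesis. But $\{t_n:n\in\omega\}$ is not closed in $[0,1]$. So $f$ is not a quotient map. $\square$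

The next lemma shows that the first bullet of Theorem A supplies both the hypothesis of Lemma 3 and normality.

**Lemma 4.** Let $X$ be a $T_1$ space without isolated points in which any two disjoint nowhere dense sets are separated by a continuous function. Then every nowhere dense subset of $X$ is closed, and $X$ is normal.

*Proof.* *Nowhere dense sets are closed.* Let $Z$ be nowhere dense and $p\in X\setminus Z$. The set $\{p\}$ is closed with empty interior, so it is nowhere dense. Some continuous $g$ is $0$ on $Z$ and $1$ at $p$. Hence $p\notin\operatorname{cl}Z$.

*Normality.* The point is that only the boundaries of closed sets need separating. Let $F,G$ be disjoint closed sets. Their boundaries $\partial F=F\setminus\operatorname{int}F$ and $\partial G=G\setminus\operatorname{int}G$ are disjoint, closed and nowhere dense. Take a continuous $g$ that is $0$ on $\partial F$ and $1$ on $\partial G$, and let $U_2=\{g>\frac12\}$. Then $U_2$ is open, $U_2\supseteq\partial G$, and $\operatorname{cl}U_2\subseteq\{g\ge\frac12\}$ misses $\partial F$.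

Put $V=\operatorname{int}G\cup U_2$. This is open, contains $G$, and $\operatorname{cl}V\subseteq G\cup\operatorname{cl}U_2$ misses $\partial F$. Put $U_1=X\setminus\operatorname{cl}V$. This is open, contains $\partial F$, and $\operatorname{cl}U_1\subseteq X\setminus V$ (a closed set), so $\operatorname{cl}U_1$ misses $G$. Finally $U=\operatorname{int}F\cup U_1$ is open, contains $F$, and $\operatorname{cl}U\subseteq F\cup\operatorname{cl}U_1$ misses $G$. So $U$ and $X\setminus\operatorname{cl}U$ separate $F$ and $G$. $\square$

What remains is to build an infinite connected Hausdorff ccc space without isolated points, of size $\lambda$, in which disjoint nowhere dense sets are separated by continuous functions.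

## 3. Removing nowhere dense sets from the topology of the line

A sensible first try is to start with $\mathbb R$ and declare the nowhere dense sets closed. Let
$$\tau=\{U\setminus N: U\subseteq\mathbb R\text{ Euclidean open},\ N\text{ Euclidean nowhere dense}\}.$$

*It is a topology.* Finite intersections are clear, since $(U\setminus N)\cap(V\setminus M)=(U\cap V)\setminus(N\cup M)$. For a union, put $U=\bigcup_iU_i$. The Euclidean open set $\bigcup_i(U_i\setminus\operatorname{cl}N_i)$ is dense in $U$ and contained in $\bigcup_i(U_i\setminus N_i)$. So $\bigcup_i(U_i\setminus N_i)$ is $U$ minus a nowhere dense set.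

*It is Hausdorff, connected and ccc.* Hausdorff holds because $\tau$ is finer than the Euclidean topology. If $U\setminus N$ and $V\setminus M$ are disjoint, then the open set $U\cap V$ lies in the nowhere dense set $N\cup M$, so $U\cap V=\emptyset$. Hence ccc passes from $\mathbb R$ to $\tau$. And if $U\setminus N$ and $V\setminus M$ partition $\mathbb R$, then $U,V$ are disjoint Euclidean open sets covering $\mathbb R$, so one of them is empty.

*Its nowhere dense sets are closed.* Let $A$ be $\tau$-nowhere dense. Every nonempty Euclidean open $U$ contains a nonempty $\tau$-open $U'\setminus M$ that misses $A$, where we may take $U'\subseteq U$. Then $U'\setminus\operatorname{cl}M$ is a nonempty Euclidean open subset of $U$ missing $A$. So $A$ is Euclidean nowhere dense, and $\mathbb R\setminus A\in\tau$.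

By Lemma 3, $(\mathbb R,\tau)$ does not collapse to an arc. The one thing missing is normality, and even regularity fails. The set $N=\{1/n:n\ge1\}$ is $\tau$-closed and $0\notin N$. Let $U\setminus M$ be a $\tau$-neighborhood of $0$ and $V\setminus M'$ a $\tau$-open set containing $N$. Then $U\cap V$ is Euclidean open and nonempty (it contains $1/n$ for large $n$), so $(U\cap V)\setminus(M\cup M')\ne\emptyset$. The two sets always meet.

So it is not enough to throw nowhere dense sets out of open sets; continuous functions that separate nowhere dense sets must be put in. The obvious way to do so destroys connectedness. If we refine a topology to make continuous a function $g$ that is $1$ on a nonempty set $Z_1$ and $0$ everywhere else, with $Z_1$ not the whole space, then $Z_1=\{g>\frac12\}$ becomes clopen. Outside the sets it must separate, $g$ has to take all values, everywhere, and independently of all the other functions we add.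

## 4. Points built one coordinate at a time

We realize this inside a cube $I^\kappa$: points of $X$ are indexed by a set $\Lambda$, and every coordinate is one of the functions to be added. Two design decisions make the plan consistent.

First, the nowhere dense sets of the finished space must be foreseen during the construction. Coordinate $\beta$ will be told which two subsets $Y_0,Y_1$ *of the index set* $\Lambda$ to separate; the index set exists from the start. It will obey only on a set $M_\beta$ that is visibly small, namely the set of points whose coordinates in a countable $A_\beta\subseteq\beta$ lie in a closed nowhere dense $D_\beta\subseteq I^{A_\beta}$.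

Second, outside $M_\beta$ the coordinate agrees with a function $h_\beta$ given in advance, and the family of all $h_\beta$ is as independent as possible.

**Cardinals.** Fix an infinite $\lambda$ with $\lambda^\omega=\lambda$. Then $\lambda\ge2^\omega=\mathfrak c$. Let $\kappa=2^\lambda$, regarded as an initial ordinal, so that $\beta<\kappa$ is identified with the set of smaller ordinals. Then $\kappa^\omega=2^{\lambda\cdot\omega}=\kappa$, and by König's theorem $\operatorname{cf}(\kappa)>\lambda\ge\omega$. In particular every countable subset of $\kappa$ is bounded.

The first step provides the independent functions. For one fixed countable $B$ there is nothing to do: on $\Lambda=I^B$ the evaluations $h_\beta(\xi)=\xi_\beta$ take every pattern of values. The content of the lemma is that $2^\lambda$ functions on a set of size only $\lambda$ can take all patterns on all countable $B$ at once.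

**Lemma 5 (a $\sigma$-independent family).** There are a set $\Lambda$ with $|\Lambda|=\lambda$ and functions $h_\beta\colon\Lambda\to I$ $(\beta<\kappa)$ such that for every countable $B\subseteq\kappa$ and every $z\in I^B$ there is $\xi\in\Lambda$ with $h_\beta(\xi)=z_\beta$ for all $\beta\in B$.

*Proof.* Let $\Lambda$ be the set of pairs $(T,\varphi)$ with $T\subseteq\lambda$ countable and $\varphi\colon\mathcal P(T)\to I$ such that $\varphi=0$ outside a countable set. There are $\lambda^\omega=\lambda$ choices of $T$. For each, $|\mathcal P(T)|\le\mathfrak c$, so there are at most $\mathfrak c^\omega\cdot\mathfrak c^\omega=\mathfrak c\le\lambda$ choices of $\varphi$. So $|\Lambda|=\lambda$.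

For $E\subseteq\lambda$ put $h_E(T,\varphi)=\varphi(E\cap T)$, and index the $2^\lambda=\kappa$ sets $E$ by $\kappa$. Let countably many distinct sets $E$ and values $z_E\in I$ be given. There are countably many pairs of these sets; choose one point in the symmetric difference of each pair, and let $T$ be the countable set of chosen points. Then the traces $E\cap T$ are distinct. So we may define $\varphi(E\cap T)=z_E$ for the given sets $E$ and $\varphi=0$ elsewhere. Then $h_E(T,\varphi)=z_E$ for all of them. $\square$

**Bookkeeping.** This step lists all separation tasks. Let $\mathcal T$ be the set of all quadruples $(A,D,Y_0,Y_1)$ with $A\subseteq\kappa$ countable, $D\subseteq I^A$ closed and nowhere dense, and $Y_0,Y_1\subseteq\Lambda$ disjoint. There are $\kappa^\omega=\kappa$ sets $A$. Each $I^A$ is second countable, so it has at most $\mathfrak c$ closed subsets. There are $2^\lambda=\kappa$ choices for each of $Y_0$, $Y_1$. So $|\mathcal T|\le\kappa$. A bijection of $\kappa$ with $\mathcal T\times\kappa$, followed by the first projection, is an enumeration $\beta\mapsto(A^\beta,D^\beta,Y_0^\beta,Y_1^\beta)$, $\beta<\kappa$, of $\mathcal T$ in which every quadruple appears $\kappa$ times. Since $\kappa$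 is an initial ordinal, every quadruple appears for cofinally many $\beta$.

**Recursion.** Now we define $g_\beta\colon\Lambda\to I$ by recursion on $\beta<\kappa$.

* If $A^\beta\subseteq\beta$, put $A_\beta=A^\beta$, $D_\beta=D^\beta$ and $M_\beta=\{\xi\in\Lambda:(g_\gamma(\xi))_{\gamma\in A_\beta}\in D_\beta\}$. Let $g_\beta=0$ on $M_\beta\cap Y^\beta_0$, $g_\beta=1$ on $M_\beta\cap Y_1^\beta$, and $g_\beta=h_\beta$ elsewhere.
* Otherwise put $A_\beta=D_\beta=\emptyset$ and $g_\beta=h_\beta$.

In all cases $A_\beta\subseteq\beta$ is countable, $D_\beta$ is closed and nowhere dense in $I^{A_\beta}$, and
$$(g_\gamma(\xi))_{\gamma\in A_\beta}\notin D_\beta\ \Longrightarrow\ g_\beta(\xi)=h_\beta(\xi).\tag{1}$$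
A nowhere dense subset of the one-point space $I^\emptyset$ is empty, so $A_\beta=\emptyset$ forces $D_\beta=\emptyset$. In particular $A_0=\emptyset$ and $g_0=h_0$.

For $\xi\in\Lambda$ let $x^\xi=(g_\beta(\xi))_{\beta<\kappa}$, and let
$$X=\{x^\xi:\xi\in\Lambda\}\subseteq I^\kappa$$
with the subspace topology. $X$ is Hausdorff.

**The size of $X$.** We check that $\xi\mapsto x^\xi$ is injective. Let $\xi\ne\eta$. The quadruple $(\{0\},\{g_0(\xi),g_0(\eta)\},\{\xi\},\{\eta\})$ is in $\mathcal T$, because a finite subset of $I^{\{0\}}$ is closed and nowhere dense. It appears at some $\beta>0$, and then $A^\beta=\{0\}\subseteq\beta$. Both $\xi$ and $\eta$ lie in $M_\beta$, so $g_\beta(\xi)=0\ne1=g_\beta(\eta)$. Hence $|X|=|\Lambda|=\lambda$.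

## 5. Which points of $I^B$ are restrictions of points of $X$

Later arguments take place in $I^B$ with $B\subseteq\kappa$ countable, so we must know which $z\in I^B$ have the form $x^\xi|B$. Not all of them do. Let $0<c<1$. The quadruple $(\{0\},\{c\},\{\xi:h_0(\xi)=c\},\emptyset)$ appears at some $\beta>0$. For this $\beta$, each $\xi$ with $g_0(\xi)=c$ lies in $M_\beta\cap Y_0^\beta$, so $g_\beta(\xi)=0$. Thus no point of $X$ has $x_0=c$ and $x_\beta>0$. The obstruction comes from $D_\beta=\{c\}$, and the next lemma says that such obstructions are the only ones.

**Definition.** A countable $B\subseteq\kappa$ is *self-contained* if $A_\beta\subseteq B$ for all $\beta\in B$.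

For example, $\{0\}$ is self-contained, and so is $\{0,\beta\}$ for the $\beta$ just described. Every countable $B_0\subseteq\kappa$ lies in a self-contained countable set: put $B_{n+1}=B_n\cup\bigcup_{\beta\in B_n}A_\beta$ and take $\bigcup_nB_n$. An initial segment of $B$ is a subset $E\subseteq B$ with $B\cap\beta\subseteq E$ for all $\beta\in E$. If $B$ is self-contained, $E$ is an initial segment of $B$ and $\beta\in E$, then
$$A_\beta\subseteq B\cap\beta\subseteq E.\tag{2}$$

**Lemma 6 (realization).** Let $E$ be an initial segment of a self-contained countable $B$, and let $z\in I^E$ satisfy $z|A_\beta\notin D_\beta$ for all $\beta\in E$. Then there is $\xi\in\Lambda$ with $g_\beta(\xi)=z_\beta$ for all $\beta\in E$.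

*Proof.* By Lemma 5 pick $\xi$ with $h_\beta(\xi)=z_\beta$ for all $\beta\in E$. We show $g_\beta(\xi)=z_\beta$ by induction on $\beta\in E$. Suppose $g_\gamma(\xi)=z_\gamma$ for all $\gamma\in E\cap\beta$. By (2), $A_\beta\subseteq E\cap\beta$, so $(g_\gamma(\xi))_{\gamma\in A_\beta}=z|A_\beta\notin D_\beta$. By (1), $g_\beta(\xi)=h_\beta(\xi)=z_\beta$. $\square$

We shall choose points $z$ in stages, extending from one initial segment to a larger one, and we must not run into a dead end: a partial point $z\in I^E$ such that every extension, or too many of them, falls into some $D_\beta$ with $\beta$ far ahead. The following notion prevents that.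

**Definition.** Fix a self-contained countable $B$, and let $E$ be an initial segment of $B$. For $z\in I^E$ and $\beta\in B$ let
$$D_\beta[z]=\{y\in I^{A_\beta\setminus E}:(z|(A_\beta\cap E),y)\in D_\beta\}.$$
It is closed. We call $z$ **good** if $D_\beta[z]$ is nowhere dense in $I^{A_\beta\setminus E}$ for every $\beta\in B$.

For an example, suppose $A_\beta=\{0,1\}$ and $D_\beta=(\{\frac12\}\times I)\cup\{(s,s):s\in I\}$, and take $E=\{0\}$. Then $D_\beta[z]=\{z\}$ is nowhere dense for $z\ne\frac12$, while $D_\beta[\frac12]=I$. So this $\beta$ excludes exactly $z=\frac12$ at stage $E$; the diagonal does no harm yet.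

**Lemma 7.** Let $B$ be self-contained and countable.

1. The point $\emptyset\in I^\emptyset$ is good.
2. If $E\subseteq E'$ are initial segments of $B$ and $z\in I^E$ is good, then $\{y\in I^{E'\setminus E}:(z,y)\text{ is good}\}$ is comeager, hence dense, in $I^{E'\setminus E}$.
3. If $z\in I^E$ is good, $\beta\in B$ and $A_\beta\subseteq E$, then $z|A_\beta\notin D_\beta$.

*Proof.* (1) For $E=\emptyset$ we have $D_\beta[\emptyset]=D_\beta$, which is nowhere dense.

(2) Recall that *comeager* means containing a countable intersection of dense open sets. Countable intersections of comeager sets are comeager, and in the compact metrizable space $I^{E'\setminus E}$ comeager sets are dense by the Baire category theorem. As $B$ is countable, it suffices to treat one $\beta\in B$.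

Write $R=E'\setminus E$, $Y=I^{A_\beta\cap R}$ and $Z=I^{A_\beta\setminus E'}$, so that $I^{A_\beta\setminus E}=Y\times Z$. For $y\in I^R$, the set $D_\beta[(z,y)]\subseteq Z$ is the section of $D_\beta[z]\subseteq Y\times Z$ at the point $y|A_\beta\in Y$ (restricting to $A_\beta\cap R$). We claim that the sections of $D_\beta[z]$ are nowhere dense at comeager many $u\in Y$; this is the Kuratowski–Ulam theorem, and here is the short argument in our case. The complement $G$ of $D_\beta[z]$ is open and dense in $Y\times Z$. Let $\{V_n:n\in\omega\}$ be a base of nonempty open sets of $Z$. The set $Y_n=\{u\in Y:\exists w\in V_n\ (u,w)\in G\}$ is the projection of the open set $G\cap(Y\times V_n)$, so it is open. It is dense, because $G$ meets $O\times V_n$ for each nonempty open $O\subseteq Y$. If $u\in\bigcap_nY_n$, then the open section of $G$ at $u$ meets every $V_n$, so it is dense, and the section of $D_\beta[z]$ at $u$ is nowhere dense.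

The restriction map $I^R\to Y$ is an open continuous surjection, so preimages of dense open sets are dense open, and the preimage of $\bigcap_nY_n$ is comeager in $I^R$. For all $y$ in it, $D_\beta[(z,y)]$ is nowhere dense.

(3) Here $D_\beta[z]$ is a nowhere dense subset of the one-point space $I^\emptyset$, so it is empty. That means $z|A_\beta\notin D_\beta$. $\square$

The first use of good points is to see that $X$ is large in the cube.

**Lemma 8.** $X$ is dense in $I^\kappa$. Hence $X$ is ccc and has no isolated points.

*Proof.* A nonempty basic open set $O$ of $I^\kappa$ depends on finitely many coordinates, and these lie in some self-contained countable $B$. By Lemma 7(1) and (2) with $E=\emptyset$ and $E'=B$, there is a good $z\in I^B$ in the projection of $O$ to $I^B$, which is nonempty and open. For each $\beta\in B$ we have $A_\beta\subseteq B$, so $z|A_\beta\notin D_\beta$ by Lemma 7(3). By Lemma 6 there is $\xi$ with $x^\xi|B=z$, and $x^\xi\in O$. So $X$ is dense.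

A product of separable spaces is ccc, so $I^\kappa$ is ccc. If $\{X\cap O_i\}$ is a disjoint family of nonempty open subsets of $X$, with $O_i$ open in $I^\kappa$, then the open set $O_i\cap O_j$ misses the dense set $X$ for $i\neq j$, so it is empty. Hence the family is countable, and $X$ is ccc. If $x$ were isolated in $X$, say $X\cap O=\{x\}$ with $O$ open, then $O\subseteq\operatorname{cl}(X\cap O)=\{x\}$ by density, so $x$ would be isolated in $I^\kappa$. But $I^\kappa$ has no isolated points. $\square$

## 6. Connectedness

If the restriction $X\to I^B$ were onto for every countable $B$, connectedness would be easy: by ccc, a partition of $X$ into two open sets would yield two disjoint open subsets of a connected cube $I^B$ that cover it. But the restriction is not onto; it only covers a comeager set. That is not enough by itself: for $0<c<1$ the set $(I\setminus\{c\})\times I$ is comeager in $I^2$ and disconnected. The order of the coordinates must be used.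

*Two coordinates by hand.* Let $B=\{0,\beta\}$ with $\beta>0$, $A_\beta=\{0\}$, $D_\beta=\{c\}$. By Lemma 6, $x_0$ takes all values on $X$, and all pairs $(z,s)$ with $z\ne c$ are values of $(x_0,x_\beta)$: over each good $z$ the *whole* fiber is present, because the constraint on coordinate $\beta$ involves earlier coordinates only. Let $P,Q\subseteq I^2$ be disjoint nonempty open sets that cover all values of $(x_0,x_\beta)$, and let $p$ be the projection to coordinate $0$. If the open set $p(P)\cap p(Q)$ is nonempty, it contains some $z\ne c$. The fiber $\{z\}\times I$ lies in $P\cup Q$ and meets both, contradicting the connectedness of $I$. If $p(P)\cap p(Q)=\emptyset$, then $p(P),p(Q)$ are disjoint nonempty open sets and do not cover $I$. A missing value of $x_0$ is taken by a point of $X$, and that point escapes $P\cup Q$.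

In both cases we find the first coordinate at which $P$ and $Q$ become distinguishable, stay good up to it, and choose freely there. With infinitely many coordinates, $P$ and $Q$ may become distinguishable at a limit stage only. The following proof handles this.

**Proposition 9.** Let $B$ be self-contained and countable, and let $P,Q\subseteq I^B$ be disjoint nonempty open sets. Then some $\xi\in\Lambda$ has $x^\xi|B\notin P\cup Q$.

*Proof.* **Step 1: a measure of how long $P$ and $Q$ stay indistinguishable.** Let $B=\{b_i:i<\rho\}$ be the increasing enumeration, where $\rho$ is a countable ordinal, and let $B_j=\{b_i:i<j\}$ for $j\le\rho$. These are initial segments of $B$. Let $p_j\colon I^B\to I^{B_j}$ be the restriction, an open map. Say that $z\in I^{B_j}$ *straddles* (at level $j$) if $z\in p_j(P)\cap p_j(Q)$, that is, if $z$ extends to a point of $P$ and also to a point of $Q$. For instance, in $I^2$ (levels $0,1,2$), with $P=\{(s,t):t<\frac13\}$ and $Q=\{(s,t):t>\frac23\}$ every $s\in I$ straddles at level $1$; with $P=\{(s,t):s<\frac13\}$ and $Q=\{(s,t):s>\frac23\}$ none does.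

Restrictions of straddling points to smaller $B_{j'}$ straddle. Nothing straddles at level $\rho$, since $P\cap Q=\emptyset$. The point $\emptyset\in I^{B_0}$ is good, and it straddles because $P,Q\neq\emptyset$.

For a straddling $z$ of level $j$ (so $j<\rho$), let $r(z)$ be the least $k$ with $j<k\le\rho$ such that no extension of $z$ in $I^{B_k}$ straddles. It exists because $k=\rho$ qualifies. We need two facts.

(a) *If $z$ is a good straddling point of level $j$ and $j<k<r(z)$, then $z$ has a good straddling extension at level $k$.* By the choice of $r(z)$, there are straddling extensions at level $k$. The set of $y\in I^{B_k\setminus B_j}$ with $(z,y)\in p_k(P)\cap p_k(Q)$ is therefore nonempty, and it is open because $p_k(P)$ and $p_k(Q)$ are. By Lemma 7(2) it contains some $y$ with $(z,y)$ good.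

(b) *If $z'$ is a straddling extension of $z$, then the level of $z'$ is less than $r(z)$, and $r(z')\le r(z)$.* If the level were at least $r(z)$, the restriction of $z'$ to level $r(z)$ would be a straddling extension of $z$, which does not exist. So $r(z)$ is above the level of $z'$, and no extension of $z'$ at level $r(z)$ straddles, since it would also extend $z$.

**Step 2: minimize.** Choose a good straddling point $z^*$, of some level $j^*$, such that $r:=r(z^*)$ is minimal among all good straddling points of all levels. By (b) and minimality,
$$r(z)=r\quad\text{for every good straddling extension }z\text{ of }z^*.\tag{3}$$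
Since $r>j^*\ge0$, the ordinal $r$ is a successor or a limit.

**Step 3: $r=k+1$ is a successor.** Here $k\ge j^*$. Let $z\in I^{B_k}$ be a good straddling extension of $z^*$: take $z=z^*$ if $k=j^*$, and use (a) otherwise. Put
$$P'=\{s\in I:(z,s)\in p_{k+1}(P)\},\qquad Q'=\{s\in I:(z,s)\in p_{k+1}(Q)\},$$
where $s$ is the coordinate with index $b_k$. Both are open. Both are nonempty: $z$ extends to a point of $P$, whose coordinate $b_k$ is in $P'$, and likewise for $Q'$. They are disjoint, because $s\in P'\cap Q'$ would make $(z,s)$ a straddling extension of $z^*$ at level $r$. Since $I$ is connected, there is $s\in I\setminus(P'\cup Q')$. So no point of $I^B$ extending $(z,s)$ lies in $P\cup Q$.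

It remains to realize $(z,s)\in I^{B_{k+1}}$. For $\beta\in B_{k+1}$ we have $A_\beta\subseteq B\cap\beta\subseteq B_k$, so $z|A_\beta\notin D_\beta$ by Lemma 7(3). The value $s$ plays no role in these conditions. By Lemma 6 with $E=B_{k+1}$, some $x^\xi$ extends $(z,s)$, and then $x^\xi|B\notin P\cup Q$.

**Step 4: $r$ is a limit.** As $r$ is a countable limit ordinal, pick $j^*=j_0<j_1<\cdots$ with supremum $r$. Build good straddling points $z_n\in I^{B_{j_n}}$ with $z_0=z^*$ and $z_{n+1}$ extending $z_n$. This is possible by (a), because $r(z_n)=r>j_{n+1}$ by (3). Let $z=\bigcup_nz_n\in I^{B_r}$.

*$z$ is realized.* If $\beta\in B_r$, then $\beta\in B_{j_n}$ for some $n$. By (2), $A_\beta\subseteq B_{j_n}$, so $z|A_\beta=z_n|A_\beta\notin D_\beta$ by Lemma 7(3). By Lemma 6 with $E=B_r$, some $x^\xi$ extends $z$.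

*$x^\xi|B\notin P$.* Suppose $x^\xi|B\in P$. Then $z\in p_r(P)$, and $p_r(P)$ is open in $I^{B_r}$. A basic neighborhood of $z$ inside $p_r(P)$ restricts finitely many coordinates, and these lie in some $B_{j_n}$. So every $y\in I^{B_r}$ with $y|B_{j_n}=z_n$ lies in $p_r(P)$. Since $z_n$ straddles, there is $q\in Q$ with $q|B_{j_n}=z_n$. Then $q|B_r\in p_r(P)\cap p_r(Q)$ is a straddling extension of $z^*$ at level $r$, contradicting $r=r(z^*)$.

Exchanging $P$ and $Q$ gives $x^\xi|B\notin Q$. $\square$

**Proposition 10.** $X$ is connected.

*Proof.* The aim is to reduce a partition of $X$ to two open sets in a countable cube. Suppose $X=X_0\sqcup X_1$ with $X_i=X\cap O_i$ nonempty and $O_i$ open in $I^\kappa$. The open set $O_0\cap O_1$ misses the dense set $X$, so $O_0\cap O_1=\emptyset$.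

Take a maximal family of pairwise disjoint nonempty basic open sets of $I^\kappa$ contained in $O_i$. By ccc it is countable; by maximality its union is dense in $O_i$; and the union depends on countably many coordinates. Let $B$ be a self-contained countable set containing these coordinates for $i=0$ and $i=1$, and let $\pi_B\colon I^\kappa\to I^B$ be the projection. The union then has the form $\pi_B^{-1}(V_i)$ with $V_i\subseteq I^B$ open and nonempty. As $\pi_B$ is onto and $O_0\cap O_1=\emptyset$, also $V_0\cap V_1=\emptyset$.

Let $W_i=\operatorname{int}\operatorname{cl}V_i\supseteq V_i$. These are nonempty and open. They are disjoint: $V_1\cap\operatorname{cl}V_0=\emptyset$ gives $V_1\cap W_0=\emptyset$, hence $\operatorname{cl}V_1\cap W_0=\emptyset$ because $W_0$ is open.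

Next, $O_i\subseteq\operatorname{cl}\pi_B^{-1}(V_i)\subseteq\pi_B^{-1}(\operatorname{cl}V_i)$. Since $\pi_B$ is open, $\pi_B(O_i)$ is an open subset of $\operatorname{cl}V_i$, so $\pi_B(O_i)\subseteq W_i$. Therefore $x|B\in W_0\cup W_1$ for every $x\in X$, which contradicts Proposition 9 with $P=W_0$ and $Q=W_1$. $\square$

## 7. Separation of nowhere dense sets and the proof of Theorem A

The last ingredient is that the tasks listed in Section 4 include every pair of disjoint nowhere dense sets of the finished space. Again ccc does the work, by catching a nowhere dense set in countably many coordinates.

**Lemma 11.** If $Z_0,Z_1\subseteq X$ are disjoint and nowhere dense in $X$, there is $\beta<\kappa$ with $x_\beta=0$ for $x\in Z_0$ and $x_\beta=1$ for $x\in Z_1$.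

*Proof.* Put $Z=Z_0\cup Z_1$, which is nowhere dense in $X$. It is nowhere dense in $I^\kappa$ as well: if a nonempty open $O\subseteq I^\kappa$ were contained in the closure of $Z$ in $I^\kappa$, then $O\cap X$ would be a nonempty open subset of $X$ (by density) contained in the closure of $Z$ in $X$.

Take a maximal family of pairwise disjoint nonempty basic open sets contained in $I^\kappa\setminus\operatorname{cl}Z$. It is countable, and its union is dense in $I^\kappa\setminus\operatorname{cl}Z$, hence in $I^\kappa$. The union equals $\pi_A^{-1}(V)$ with $A\subseteq\kappa$ countable and $V\subseteq I^A$ open, and $V$ is dense because $\pi_A$ is a continuous surjection. Put $D=I^A\setminus V$. This is closed and nowhere dense, and $Z\subseteq\pi_A^{-1}(D)$.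

Let $Y_i=\{\xi\in\Lambda:x^\xi\in Z_i\}$; these are disjoint, so $(A,D,Y_0,Y_1)\in\mathcal T$. As $\operatorname{cf}(\kappa)>\omega$, the set $A$ is bounded in $\kappa$. So there is $\beta$ with $A\subseteq\beta$ whose quadruple is $(A,D,Y_0,Y_1)$. For $\xi\in Y_0\cup Y_1$ we have $(g_\gamma(\xi))_{\gamma\in A}=x^\xi|A\in D$, that is, $\xi\in M_\beta$. Hence $g_\beta=0$ on $Y_0$ and $g_\beta=1$ on $Y_1$. $\square$

**Proof of Theorem A.** $X$ is Hausdorff with $|X|=\lambda$ (Section 4). It is ccc without isolated points (Lemma 8) and connected (Proposition 10). The coordinate $x\mapsto x_\beta$ of Lemma 11 is a continuous function $X\to I$, so disjoint nowhere dense sets are separated by continuous functions. By Lemma 4, every nowhere dense set is closed and $X$ is normal. By Lemma 3, no continuous map $X\to[0,1]$ is a quotient map. Since $\lambda$ is infinite, $X$ is an infinite connected normal Hausdorff space that does not collapse to an arc, and the conjecture is false. $\blacksquare$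

For $\lambda=2^\mu$ with $\mu$ an infinite cardinal, $\lambda^\omega=2^{\mu\cdot\omega}=\lambda$. So there are counterexamples of arbitrarily large cardinality.

## 8. Quotients of $X$ that are regular and Fréchet–Urysohn

A space $Y$ is *Fréchet–Urysohn* if whenever $y\in\operatorname{cl}A$, some sequence in $A$ converges to $y$. Metrizable spaces have this property: choose points of $A$ in the balls of radius $1/n$ about $y$.

**Theorem B.** Let $X$ be the space of Theorem A constructed above, and let $q\colon X\to Y$ be a quotient map onto a regular $T_1$ Fréchet–Urysohn space. Then $Y$ is a single point. In particular $X$ has no metrizable quotient with more than one point.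

*Proof.* Suppose $|Y|>1$. As a continuous image of $X$, the space $Y$ is connected.

**Step 1: every nonempty open $U\subseteq Y$ is uncountable.** In $[0,1]$ this was obvious; here it has to be proved, so that there is room for a sequence. Suppose $U$ is countable. Let $y\in U$ and $y'\ne y$. By regularity there is a closed neighborhood $W\subseteq U\setminus\{y'\}$ of $y$. If $W\setminus\operatorname{int}W=\emptyset$, then $W$ is a clopen set containing $y$ and omitting $y'$, which contradicts connectedness. Otherwise note that $W$ is countable and regular, hence Lindelöf and regular, hence normal. The set $W\setminus\operatorname{int}W$ is closed in $W$ and does not contain $y$. So there is a continuous $\varphi\colon W\to[0,1]$ with $\varphi(y)=0$ and $\varphi=1$ on $W\setminus\operatorname{int}W$. As $\varphi(W)$ is countable, pick $r\in(0,1)\setminus\varphi(W)$. The set $\{\varphi<r\}=\{\varphi\le r\}$ is open in $W$ and contained in $\operatorname{int}W$, so it is open in $Y$; it is closed in the closed set $W$, so it is closed in $Y$. It contains $y$ and omits $y'$, contradicting connectedness.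

**Step 2: a sequence with small fibers.** By ccc, $T=\{y\in Y:\operatorname{int}q^{-1}(y)\ne\emptyset\}$ is countable. By Step 1, $Y$ is uncountable, so we may pick $y\in Y\setminus T$. Every neighborhood of $y$ is uncountable, so $y\in\operatorname{cl}(Y\setminus(T\cup\{y\}))$. As $Y$ is Fréchet–Urysohn, there are $y_n\in Y\setminus(T\cup\{y\})$ with $y_n\to y$. Each value $v$ occurs only finitely often among the $y_n$, because $Y\setminus\{v\}$ is a neighborhood of $y$. So, passing to a subsequence, we may take the $y_n$ distinct.

**Step 3: contradiction.** $Y$ is Hausdorff, being regular and $T_1$. The set $S=\{y_n:n\in\omega\}\cup\{y\}$ is compact, hence closed. Each $y_n$ is isolated in $S$: disjoint neighborhoods of $y_n$ and $y$ leave only finitely many points of $S$ in the first one, and these can be removed except $y_n$. The fibers over $y$ and all $y_n$ have empty interior, and $q^{-1}(y)$ is closed. By Lemma 2, $q^{-1}(\{y_n:n\in\omega\})$ is nowhere dense, hence closed in $X$. As $q$ is a quotient map, $\{y_n:n\in\omega\}$ is closed in $Y$. But $y$ is in its closure and not in it. $\square$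

## 9. Normal spaces that do collapse, and the least cardinality

Recall that $X$ is *pseudocompact* if every continuous $X\to\mathbb R$ is bounded, and *countably compact* if every countable open cover has a finite subcover; for $T_1$ spaces the latter means that every infinite subset has an accumulation point. For example, $\mathbb R$ is not pseudocompact, and the ordinal space $\omega_1$ is countably compact but not compact. A space is *scattered* if each of its nonempty subsets has an isolated point (in itself). A convergent sequence with its limit is scattered; the Cantor set is not.

**Proposition C.** Let $X$ be a normal Hausdorff space.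

1. $X$ collapses to an arc if and only if some closed subspace of $X$ does.
2. If $X$ is infinite, connected and pseudocompact (equivalently, for normal spaces, countably compact), then $X$ collapses to an arc; in fact every continuous surjection $X\to[0,1]$ is closed. Thus every counterexample to the conjecture carries an unbounded continuous real function.
3. If $X$ contains a non-scattered compact set, then $X$ collapses to an arc.
4. If $X$ is infinite and connected, then $|X|\ge\mathfrak c$. So the counterexample of Theorem A with $\lambda=\mathfrak c$ has the least possible cardinality.

*Proof.* (1) Let $F\subseteq X$ be closed and $g\colon F\to[0,1]$ a quotient map. By Tietze's theorem $g$ extends to a continuous $f\colon X\to[0,1]$. By Lemma 1, $f$ is a quotient map. For the converse take $F=X$.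

(2) First the equivalence. If a normal Hausdorff space is not countably compact, it has a countably infinite subset $\{d_n:n\in\omega\}$ without accumulation points, with the $d_n$ distinct. This set is closed and discrete, so $d_n\mapsto n$ is continuous on it, and Tietze's theorem extends it to an unbounded continuous real function on $X$. Hence normal pseudocompact spaces are countably compact. Conversely, if $X$ is countably compact and $f\colon X\to\mathbb R$ is continuous, then finitely many of the sets $\{|f|<n\}$ cover $X$, so $f$ is bounded.

By Urysohn's lemma and connectedness there is a continuous surjection $f\colon X\to[0,1]$ (Section 1). For any such $f$ and any closed $C\subseteq X$, the set $C$ is countably compact, so $f(C)$ is a countably compact subset of $[0,1]$. For metrizable spaces countable compactness is compactness, so $f(C)$ is closed. So $f$ is a closed map, hence a quotient map.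

(3) A non-scattered compact Hausdorff space maps continuously onto $[0,1]$; the reference for this is Pełczyński–Semadeni, *Studia Math.* 18 (1959). For our purpose it is enough to map some nonempty closed subset of it onto $[0,1]$, and here is an argument. Let $K\subseteq X$ be compact and not scattered, and let $A\subseteq K$ be a nonempty subset without isolated points in itself. Then $L=\operatorname{cl}A$ is compact and has no isolated points. Choose nonempty open subsets $U_s$ of $L$, for finite sequences $s$ of zeros and ones, such that $\operatorname{cl}U_{s0}$ and $\operatorname{cl}U_{s1}$ are disjoint subsets of $U_s$. This is possible because $U_s$ contains two distinct points and $L$ is regular and Hausdorff. Put $L_n=\bigcup_{|s|=n}\operatorname{cl}U_s$ and $L_\infty=\bigcap_nL_n$, a compact set. For each $n$, the sets $\operatorname{cl}U_s$ with $|s|=n$ are pairwise disjoint and closed, and they are finitely many. So each $x\in L_\infty$ determines a unique $c(x)\in\{0,1\}^\omega$ with $x\in\operatorname{cl}U_{c(x)|n}$ for all $n$, and $c\colon L_\infty\to\{0,1\}^\omega$ is continuous. It is onto, because for each $b\in\{0,1\}^\omega$ the intersection of the decreasing nonempty compact sets $\operatorname{cl}U_{b|n}$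 is nonempty. Composing $c$ with the continuous surjection $\{0,1\}^\omega\to[0,1]$, $b\mapsto\sum_nb_n2^{-n-1}$, we get a continuous surjection from the compact space $L_\infty$ onto $[0,1]$. It is closed, hence a quotient map. As $L_\infty$ is closed in $X$, part (1) applies.

(4) By Urysohn's lemma and connectedness $X$ maps onto $[0,1]$, so $|X|\ge\mathfrak c$. Theorem A with $\lambda=\mathfrak c$, which is allowed because $\mathfrak c^\omega=\mathfrak c$, gives a counterexample of size exactly $\mathfrak c$. $\square$

Applied to the space $X$ of Theorem A, part (1) says that no closed subspace of $X$ collapses to an arc, part (2) says that $X$ carries an unbounded continuous real function, and part (3) says that every compact subset of $X$ is scattered.
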